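\title{The index set of $C[0,1]$ among computable Banach spaces is $\Pi^0_4$-complete}

\begin{abstract}
We determine the complexity of recognizing $C[0,1]$, up to linear isometric isomorphism, from a computable presentation of a Banach space. The index set is $\Pi^0_4$-complete. This confirms the conjectured upper bound $\Pi^0_6$ and gives the optimal bound. For the upper bound we recover from the norm the constant function $1$, a compact space $E$ and the lattice operations of $C(E)$, using only the halting problem as an oracle, and then test whether $E$ is an arc. For the lower bound we build spaces of functions on finite linear orders that converge either to an arc or to a space containing infinitely many long hairpins, as in the $\sin(1/x)$ curve.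
\end{abstract}

\section{Introduction}

A separable Banach space can be handed to a machine as a countable dense subspace over $\mathbb{Q}$ together with a procedure that approximates norms. How hard is it to tell, from such data, whether the space is $C[0,1]$?

To make the question precise, fix a uniformly computable list $B_0,B_1,\dots$ of all linear spaces over $\mathbb{Q}$ equipped with all potential partial computable norms (Section~\ref{sec:conventions} says exactly what we use about the list). An index $i$ is \emph{valid} if the potential norm of $B_i$ is total and is a norm. Then $B_i$ is a computable normed space, and its completion $\overline{B_i}$ is a computable Banach space. Let $C[0,1]$ be the space of real-valued continuous functions on $[0,1]$ with the supremum norm, let $\cong$ denote linear isometric isomorphism, and put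
\[
I=\{\,i : i \text{ is valid and } \overline{B_i}\cong C[0,1]\,\}.
\]
The position of $I$ in the hierarchies of computability theory measures how many quantifiers, and of which kind, a characterization of $C[0,1]$ in terms of the norm must have. The definition itself gives $I\in\Sigma^1_1$: one asks for a function that assigns to each element of $B_i$ a rapidly converging sequence of rational polygonal functions, such that the resulting map into $C[0,1]$ is linear, preserves norms and has dense range, and the conditions on that function are arithmetical. It is known that the function quantifier can be avoided: $I$ is arithmetical, and more precisely $\Sigma^0_7$. The conjecture that this bound can be improved to $\Pi^0_6$ comes from Franklin, H\"olzl, Melnikov, Ng and Turetsky \cite{FHMNT}. We prove the conjecture and find the exact level.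

\begin{theorem}\label{thm:main}
The set $I$ is $\Pi^0_4$; in particular it is $\Pi^0_6$. Moreover, for every $\Pi^0_4$ set $Y\subseteq\mathbb{N}$ there is a computable function $\iota$ such that $\iota(j)$ is a valid index for every $j$, and $j\in Y$ if and only if $\iota(j)\in I$. Thus $I$ is $\Pi^0_4$-complete under $m$-reducibility.
\end{theorem}

By the hierarchy theorem a $\Pi^0_4$-complete set is not $\Sigma^0_4$, so it lies in no lower level and the bound $\Pi^0_4$ is optimal. Since $\iota$ takes only valid values, the hardness is a property of $C[0,1]$ and not of the test for validity.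

\subsection*{Where the quantifiers come from}
The space $C[0,1]$ has a constant function $1$, a pointwise order and lattice operations, and with these one can speak about the points of $[0,1]$. A presentation gives only the norm, so this structure has to be rebuilt in layers. The constant $1$ is visible in the norm: up to sign it is the only $u$ of norm one with $\max(\|u+g\|,\|u-g\|)=1+\|g\|$ for all $g$. This is a universal condition, so the halting problem $0'$ finds approximations of $1$. With $1$ in hand, the norm computes maxima:
\[
\max f=\|f+R\cdot 1\|-R\qquad\text{whenever } R\ge\|f\|.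
\]
The next layer is the absolute value. That $g$ approximates $|f|$ turns out to be a universal condition on maxima, so one expects to pay a second jump to find $g$. The last layer says that the underlying compact space is an arc, in the form ``for every scale there is a chain of small pieces, none of which can be split''. This has the shape $\forall\exists\forall$, and over $0''$ it suggests the answer $\Pi^0_5$. The truth is one level lower, because the arc test needs only the \emph{maximum} of a lattice expression and not the expression as an element of the space, and this number can be computed from $0'$ (Lemma~\ref{lem:theta}). Sections~\ref{sec:units}--\ref{sec:arc} carry this out.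

For the lower bound, a $\Pi^0_4$ statement is written as $\forall k\,(\liminf_s c_k(s)<\infty)$ with computable $c_k$. For each $k$ we build a block that grows a new hairpin at every stage and folds all hairpins beyond the first $c_k(s)$ back into the arc. If the $\liminf$ is finite, finitely many hairpins survive and the block is an arc. Otherwise infinitely many survive, and they do not fit into $[0,1]$. This is done in Sections~\ref{sec:construction}--\ref{sec:infinite}, which use from the first part only Lemma~\ref{lem:units}.

\section{Conventions}\label{sec:conventions}

\subsection*{The list of spaces}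
Elements of $B_i$ are coded by natural numbers, and the operations and equality are computable uniformly in $i$. A potential norm is a program that on input $(x,n)$, if it halts, returns a rational $q_{x,n}$ that should lie within $2^{-n}$ of $\|x\|$. For the lower bound only, we read ``all potential norms on all spaces'' in the standard way: from a program for a partial computable norm on the space $\mathbb{Q}^{(\omega)}$ of finitely supported rational sequences one can compute an index in the list of $\mathbb{Q}^{(\omega)}$ with that potential norm.

For valid $i$ we write $B=B_i$ and $X=\overline{B}$, a separable real Banach space in which $B$ is dense. A continuous $\mathbb{Q}$-linear map between real Banach spaces is $\mathbb{R}$-linear, so the choice of scalars in $\cong$ does not matter. An \emph{isomorphism} always means an onto linear isometry.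

\subsection*{The arithmetical hierarchy}
A relation on $\mathbb{N}$ is $\Sigma^0_n$ (resp.\ $\Pi^0_n$) if it is defined from a computable relation by $n$ alternating blocks of number quantifiers, the first being $\exists$ (resp.\ $\forall$). A relation is $\Sigma^0_1$ exactly when some machine halts precisely on its members. The classes $\Sigma_n(0')$ and $\Pi_n(0')$ are defined in the same way from relations computable with the halting problem $0'$ as an oracle, and Post's theorem gives $\Sigma_n(0')=\Sigma^0_{n+1}$ and $\Pi_n(0')=\Pi^0_{n+1}$. The oracle $0'$ decides every $\Sigma^0_1$ and every $\Pi^0_1$ statement. A real number is \emph{computable} (resp.\ \emph{$0'$-computable}) if a machine (resp.\ a machine with oracle $0'$) produces on input $n$ a rational within $2^{-n}$ of it. For such reals, strict inequalities are $\Sigma_1$ and non-strict ones are $\Pi_1$, relative to the same oracle.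

Validity is $\Pi^0_2$. It says that all computations halt ($\Pi^0_2$); that $|q_{x,n}-q_{x,m}|\le2^{-n}+2^{-m}$ for all $x,n,m$, so that $\|x\|=\lim_n q_{x,n}$ exists; that the triangle inequality and $\|rx\|=|r|\,\|x\|$ hold (these are non-strict, hence $\Pi^0_1$ conditions on halting computations); and that for every $x$ either $x=0$ or $q_{x,n}>2^{-n}$ for some $n$ ($\Pi^0_2$).

\subsection*{Statements that make sense only for some indices}
We shall use quantities, such as the limit of a search, that are defined only when $i$ satisfies earlier conditions. Let $A'$ be a set of indices. A statement about $(i,\vec n)$ is \emph{$\Sigma_1$ on $A'$} (resp.\ \emph{$\Sigma_1(0')$ on $A'$}) if one machine (resp.\ one machine with oracle $0'$), given $(i,\vec n)$ with $i\in A'$, halts if and only if the statement is true; negations of such statements are $\Pi_1$ (resp.\ $\Pi_1(0')$) on $A'$. Inside a formula, such a statement stands for ``the machine halts on $(i,\vec n)$'', which makes sense for every $i$. So every formula below defines a set of the indicated complexity, and it has its intended meaning for $i\in A'$. Our final formula is a conjunction in which each conjunct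 has its intended meaning for all $i$ that satisfy the earlier ones, and this suffices for it to define the intended set.

\section{Units: finding the constant function}\label{sec:units}

The dense subspace $B$ need not contain the element that plays the role of $1$, so we work with an approximate version of the identity from the introduction.

\begin{definition}
Let $X$ be a real Banach space and $\varepsilon\ge0$. An element $u\in X$ is an \emph{$\varepsilon$-unit} of $X$ if $\|u\|\le1+\varepsilon$ and
\[
\max(\|u+g\|,\|u-g\|)\ge1+\|g\|-\varepsilon\qquad\text{for all } g\in X.
\]
\end{definition}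

By continuity it suffices to test $g$ in a dense subset. So for valid $i$, $u\in B$ and rational $\varepsilon$, being an $\varepsilon$-unit of $X=\overline B$ is $\Pi^0_1$. If $u$ is an $\varepsilon$-unit, then so is $-u$, and $u$ is an $\varepsilon'$-unit for $\varepsilon'\ge\varepsilon$. Isomorphisms preserve $\varepsilon$-units. Here surjectivity matters: the isometric embedding $x\mapsto(x,0)$ of $\mathbb{R}$ into $\mathbb{R}^2$ with the maximum norm sends the $0$-unit $1$ to $(1,0)$, which fails the condition at $g=(0,1)$.

\begin{lemma}\label{lem:units}
Let $K\ne\emptyset$ be compact metrizable and $u,v\in C(K)$.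
\begin{itemize}
\item[(a)] If $|v|\equiv1$ on $K$ and $\|u-v\|\le\varepsilon$, then $u$ is an $\varepsilon$-unit of $C(K)$.
\item[(b)] If $u$ is an $\varepsilon$-unit of $C(K)$, then $1-\varepsilon\le|u|\le1+\varepsilon$ on $K$.
\item[(c)] If $K$ is connected, $\varepsilon<1$ and $u,v$ are $\varepsilon$-units of $C(K)$, then one of $\|u-1\|$, $\|u+1\|$ is at most $\varepsilon$, and one of $\|u-v\|$, $\|u+v\|$ is at most $2\varepsilon$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For reals, $\max(|\alpha+\beta|,|\alpha-\beta|)=|\alpha|+|\beta|$. Hence $\max(\|v+g\|,\|v-g\|)=\big\||v|+|g|\big\|=1+\|g\|$. Replacing $v$ by $u$ changes each norm by at most $\varepsilon$.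

(b) The upper bound is part of the definition. For the lower bound we test $u$ against a tall bump at a given point $x\in K$. Let $\delta>0$ and let $b\colon K\to[0,1]$ be continuous with $b(x)=1$ and $b=0$ on the closed set where $|u|\ge|u(x)|+\delta$. For $t>0$ we have $\|tb\|=t$, and $|u\pm tb|$ is at most $\|u\|$ where $b=0$ and at most $|u(x)|+\delta+t$ elsewhere. Therefore
\[
1+t-\varepsilon\le\max(\|u+tb\|,\|u-tb\|)\le\max\big(\|u\|,\ |u(x)|+\delta+t\big).
\]
For large $t$ the left side exceeds $\|u\|$, so $1-\varepsilon\le|u(x)|+\delta$. Let $\delta\to0$.

(c) By (b), $u$ and $v$ have no zeros, so on the connected space $K$ each has constant sign. Thus $\sigma u$ and $\sigma' v$ take values in $[1-\varepsilon,1+\varepsilon]$ for suitable signs $\sigma,\sigma'$, and both are within $\varepsilon$ of $1$.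
\end{proof}

The first two conditions on a valid index say that approximate units exist and are unique up to sign.
\begin{itemize}
\item[(C1)] For every $n\ge1$ there is $u\in B$ that is a $2^{-n}$-unit.
\item[(C2)] For all $n\ge1$ and $u,v\in B$: if $u,v$ are $2^{-n}$-units, then $\|u-v\|\le2^{1-n}$ or $\|u+v\|\le2^{1-n}$.
\end{itemize}
Condition (C1) has the form $\forall\exists\,\Pi^0_1$ and is $\Pi^0_3$. In (C2) the matrix is a Boolean combination of $\Pi^0_1$ statements, so (C2) is $\Pi^0_2$. Let $A$ be the set of valid indices satisfying (C1) and (C2); it is $\Pi^0_3$.

The Euclidean plane fails (C1): for $g\perp u$ of length $t$ we have $\|u\pm g\|-t=\sqrt{\|u\|^2+t^2}-t\to0$ as $t\to\infty$. The plane with the maximum norm, which is $C(K)$ for a two-point space $K$, fails (C2), since $(1,1)$ and $(1,-1)$ are $0$-units whose sum and difference both have norm $2$. On the other hand $I\subseteq A$: if $\Phi\colon X\to C[0,1]$ is an isomorphism, any $u\in B$ with $\|\Phi u-1\|\le2^{-n}$ is a $2^{-n}$-unit by Lemma~\ref{lem:units}(a), and (C2) follows from Lemma~\ref{lem:units}(c).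

\begin{lemma}\label{lem:e}
Let $\delta_n=2^{2-n}$. For $i\in A$ there are a $0$-unit $e$ of $X$ with $\|e\|=1$ and elements $u_1,u_2,\ldots\in B$ with $\|e-u_n\|\le\delta_n$, such that $u_n$ is computed from $(i,n)$ with oracle $0'$.
\end{lemma}

\begin{proof}
The only difficulty is to choose the signs coherently. Let $u_1$ be the first $2^{-1}$-unit in $B$, and for $n\ge2$ let $u_n$ be the first $2^{-n}$-unit in $B$ with $\|u_n-u_{n-1}\|\le2^{2-n}$. These conditions are $\Pi^0_1$, so $0'$ decides them. The search for $u_n$ succeeds: by (C1) there is a $2^{-n}$-unit $v\in B$; both $v$ and $u_{n-1}$ are $2^{-(n-1)}$-units, so by (C2) at $n-1$ one of $v,-v$ is within $2^{2-n}$ of $u_{n-1}$. The sequence is Cauchy, and $e=\lim u_n$ satisfies $\|e-u_n\|\le\sum_{m>n}2^{2-m}=\delta_n$. Passing to the limit in the definition of a $2^{-n}$-unit shows that $e$ is a $0$-unit. Then $\|e\|\le1$, and $g=0$ gives $\|e\|\ge1$.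
\end{proof}

\section{A compact space from the norm}\label{sec:space}

In this section, until condition (C3), let $X$ be any separable real Banach space with a $0$-unit $e$. We look for a compact space on which $X$ is a space of functions and $e$ is the constant $1$. The candidates for points are the functionals that behave like evaluations on $e$:
\[
S=\{\varphi\in X^*:\|\varphi\|\le1,\ \varphi(e)=1\}.
\]
The set $S$ is convex. It is weak*-closed in the dual unit ball, which is weak*-compact by the Banach--Alaoglu theorem and weak*-metrizable because $X$ is separable. We regard $f\in X$ as the continuous affine function $\varphi\mapsto\varphi(f)$ on $S$. Recall that $\varphi\in S$ is \emph{extreme} if in every representation of $\varphi$ as a convex combination of points of $S$ all points with positive weight equal $\varphi$. Let $E$ be the weak*-closure of the set $\operatorname{ext}S$ of extreme points, and put $M(f)=\max_{\varphi\in S}\varphi(f)$.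

\begin{example}\label{ex:states}
(a) Let $X=C[0,1]$ and $e=1$. By the Riesz representation theorem, $S$ is the set of Borel probability measures on $[0,1]$, and its extreme points are the point masses $\delta_x$. The map $x\mapsto\delta_x$ is a weak*-continuous injection of a compact space, so its image is closed and homeomorphic to $[0,1]$. Thus $E=[0,1]$, elements of $X$ are the same functions on $E$ as before, and $M=\max$.

(b) Let $X=\mathbb{R}^2$ with the maximum norm and $e=(1,1)$. Then $S$ is the segment of functionals $(\alpha,\beta)\mapsto\lambda\alpha+(1-\lambda)\beta$ with $0\le\lambda\le1$, and $E$ consists of its two ends.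

(c) Let $X$ be the span of $1,\cos,\sin$ in $C[0,2\pi]$, so $\|\alpha+\beta\cos+\gamma\sin\|=|\alpha|+\sqrt{\beta^2+\gamma^2}$, and let $e=1$. Then $S$ is a disk and $E$ is its boundary circle. Here $X$ has dimension $3$ and is far from being all of $C(E)$.
\end{example}

\begin{lemma}\label{lem:embed}
The set $S$ is nonempty and $\|g\|=\max_S|g|$ for all $g\in X$. Moreover $M(f)=\|f+Re\|-R$ whenever $R\ge\|f\|$. Restriction to $E$ is a linear isometric embedding $X\to C(E)$ with $e\mapsto1$ and $M(f)=\max_Ef$, and $X$ separates the points of $E$.
\end{lemma}

\begin{proof}
Let $g\in X$. Since $e$ is a $0$-unit, $\|e+\sigma g\|\ge1+\|g\|$ for some sign $\sigma$. By the Hahn--Banach theorem there is $\varphi$ of norm one with $\varphi(e+\sigma g)=\|e+\sigma g\|$. As $\varphi(e)\le1$ and $\varphi(\sigma g)\le\|g\|$ while the sum is at least $1+\|g\|$, both are equalities. So $\varphi\in S$ and $|\varphi(g)|=\|g\|$. If $R\ge\|f\|$, then $f+Re\ge0$ on $S$, so $\|f+Re\|=\max_S(f+R)=M(f)+R$.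

The set where $f$ attains its maximum on $S$ is nonempty, compact and convex, so by the Krein--Milman theorem it has an extreme point $\varphi$. This $\varphi$ is extreme in $S$: in a convex combination equal to $\varphi$, every point with positive weight also maximizes $f$. Hence $M(f)=\max_Ef$, and applying this to $f$ and $-f$ gives $\|f\|=\max_E|f|$. Finally, distinct functionals differ at some element of $X$.
\end{proof}

We want to express that $X$ is closed under absolute values on $E$. That $g\ge|f|-\varepsilon$ on $E$ is easy to say: $M(f-g)\le\varepsilon$ and $M(-f-g)\le\varepsilon$. The opposite inequality says that $g-|f|=\min(g-f,g+f)$ is at most $\varepsilon$ on $E$. A minimum of two affine functions is not an element of $X$, so $M$ does not apply to it. We test it from below by elements $h$ of $X$. If $h<f_j$ on $E$ for all $j$ and $M(h)>c$, then $\min_jf_j>c$ at a maximum point of $h$. The next lemma is the converse.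

\begin{lemma}\label{lem:below}
Let $f_1,\dots,f_k\in X$ and $c\in\mathbb{R}$, and let $D\subseteq X$ be dense. If $\min_jf_j(\varphi)>c$ for some $\varphi\in E$, then there is $h\in D$ with $M(h-f_j)<0$ for all $j$ and $M(h)>c$.
\end{lemma}

The lemma fails with $S$ in place of $E$, and this is the reason for passing to extreme points. In Example~\ref{ex:states}(b) take $f_1=(1,-1)$, $f_2=(-1,1)$. At the midpoint of $S$ both vanish, but every $h$ with $M(h-f_1)<0$ and $M(h-f_2)<0$ has both coordinates below $-1$.

\begin{proof}
The hypothesis is an open condition on $\varphi$, so we may take $\varphi\in\operatorname{ext}S$. Put $\mu=\min_j\varphi(f_j)$, choose $c'$ with $c<c'<\mu$, and let $R\ge\max_j\|f_j\|$. We separate the point $(\varphi,c')$ from the regions above the graphs of the $f_j$. Each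
\[
G_j=\{(\psi,r):\psi\in S,\ \psi(f_j)\le r\le R\}
\]
is a compact convex subset of $(X^*,\text{weak*})\times\mathbb{R}$. The convex hull $G$ of $G_1\cup\dots\cup G_k$ is the image of the compact set $\Delta\times G_1\times\dots\times G_k$, with $\Delta$ the simplex of weights, under $(\lambda,x_1,\dots,x_k)\mapsto\sum_j\lambda_jx_j$; so $G$ is compact and convex.

We have $(\varphi,c')\notin G$. Indeed, let $(\varphi,c')=\sum_j\lambda_j(\psi_j,r_j)$ be a convex combination with $(\psi_j,r_j)\in G_j$. Extremality gives $\psi_j=\varphi$ whenever $\lambda_j>0$, so $r_j\ge\varphi(f_j)\ge\mu>c'$ for these $j$, and $c'=\sum_j\lambda_jr_j>c'$, which is absurd.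

The continuous linear functionals on $(X^*,\text{weak*})\times\mathbb{R}$ have the form $(\psi,r)\mapsto\psi(x)+sr$ with $x\in X$, $s\in\mathbb{R}$. The Hahn--Banach separation theorem, for a point outside a compact convex set, gives $x$ and $s$ with
\[
\varphi(x)+sc'<\psi(x)+sr\qquad\text{for all }(\psi,r)\in G .
\]
The point $(\varphi,\mu)$ lies in some $G_j$, so $sc'<s\mu$ and $s>0$. Dividing by $s$, we may assume $s=1$. Let $h_0=(\varphi(x)+c')e-x$. For $\psi\in S$ the point $(\psi,\psi(f_j))$ lies in $G_j$, so $\psi(h_0)=\varphi(x)+c'-\psi(x)<\psi(f_j)$. Since the maximum over $S$ is attained, $M(h_0-f_j)<0$. Also $M(h_0)\ge\varphi(h_0)=c'>c$. As $|M(f)-M(g)|\le\|f-g\|$, these finitely many strict inequalities hold for every $h\in D$ close enough to $h_0$.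
\end{proof}

Now let $i\in A$, and let $e,S,E,M$ refer to $X=\overline{B_i}$ and the unit of Lemma~\ref{lem:e}. For $x\in B$ and a rational $R\ge\|x\|$, the computable real $\|x+Ru_n\|-R$ is within $R\delta_n$ of $M(x)$ by Lemma~\ref{lem:embed}. So $M(x)$ is a $0'$-computable real, uniformly in $i\in A$ and $x\in B$. The third condition says that some $g$ approximates $|f|$.
\begin{itemize}
\item[(C3)] For all $f\in B$ and rational $\varepsilon>0$ there is $g\in B$ such that $M(f-g)\le\varepsilon$, $M(-f-g)\le\varepsilon$, and for all $h\in B$:
\[
M(h-g+f)\ge0\quad\text{or}\quad M(h-g-f)\ge0\quad\text{or}\quad M(h)\le\varepsilon .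
\]
\end{itemize}
The part after ``there is $g$'' is $\Pi_1(0')$ on $A$, so (C3) is $\Pi_3(0')=\Pi^0_4$.

\begin{lemma}\label{lem:CE}
If $i\in A$ satisfies \textup{(C3)}, then restriction is an isomorphism $X\to C(E)$ with $e\mapsto1$, and $E$ is connected.
\end{lemma}

\begin{proof}
Let $f\in B$, $\varepsilon>0$, and let $g$ be as in (C3). The first two inequalities give $g\ge|f|-\varepsilon$ on $E$. If $\min(g-f,g+f)>\varepsilon$ at some point of $E$, then Lemma~\ref{lem:below} with $f_1=g-f$, $f_2=g+f$, $c=\varepsilon$, $D=B$ gives an $h$ violating all three alternatives in (C3). So $g\le|f|+\varepsilon$ on $E$. The image of $X$ in $C(E)$ is closed, because $X$ is complete and the embedding is isometric. Hence it contains $|f|$ for all $f\in B$, and then for all $f\in X$, because $\big\||f|-|f'|\big\|\le\|f-f'\|$. The lattice form of the Stone--Weierstrass theorem states that a closed linear subspace of $C(E)$ that contains $1$, is closed under absolute values and separates points is all of $C(E)$. By Lemma~\ref{lem:embed} it applies.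

Connectedness comes from (C2). Suppose $E=D\sqcup D'$ with $D,D'$ nonempty and clopen. Take $u,v\in B$ within $\frac14$ of $1$ and of $1_D-1_{D'}$ respectively. By Lemma~\ref{lem:units}(a) they are $2^{-2}$-units. But $1\pm(1_D-1_{D'})$ has norm $2$ for both signs, so $\|u\pm v\|\ge\frac32>\frac12$, contrary to (C2) at $n=2$.
\end{proof}

\begin{lemma}\label{lem:identify}
If $i\in I$, then $X$ can be identified with $C[0,1]$ so that $e=1$, $E=[0,1]$ and $M=\max$, and \textup{(C3)} holds.
\end{lemma}

\begin{proof}
Let $\Phi\colon X\to C[0,1]$ be an isomorphism. Then $\Phi(e)$ is a $0$-unit, so $\Phi(e)=\pm1$ by Lemma~\ref{lem:units}(c). Replacing $\Phi$ by $-\Phi$ if necessary, we get $\Phi(e)=1$, and Example~\ref{ex:states}(a) applies. Given $f$ and $\varepsilon$, choose $g\in B$ with $\big\|g-|f|\big\|<\varepsilon$. Then $\pm f-g\le|f|-g<\varepsilon$. If $h\in B$ has $M(h-g+f)<0$ and $M(h-g-f)<0$, then $h<\min(g-f,g+f)=g-|f|<\varepsilon$ pointwise, so $M(h)\le\varepsilon$.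
\end{proof}

\section{Maxima of lattice terms with one jump}\label{sec:terms}

Let $A_3$ be the set of $i\in A$ satisfying (C3). For $i\in A_3$ we have $X=C(E)$, and topological properties of $E$ can be expressed by inequalities for maxima of expressions such as $|f-c|$. To find an element of $B$ close to $|f|$ by searching for a witness $g$ in (C3) we would have to decide a $\Pi_1(0')$ statement; this is the second jump mentioned in the introduction. We avoid it as follows. Once $0'$ has produced $u_n$, the element $u_n$ is a finite parameter, and the existence of a test function $h$ as in Lemma~\ref{lem:below}, with $u_n$ in place of $e$, is a $\Sigma^0_1$ statement with no oracle. So $0'$ decides it, and either answer bounds the maximum, up to an error of order $\delta_n$.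

A \emph{term} is an expression built from elements of $B$ and rational constants (rational multiples of $e$) by addition, multiplication by rationals, $\max$ and $\min$. It denotes a continuous function on $E$.

\begin{lemma}\label{lem:theta}
Uniformly in $i\in A_3$ and the term $t$, the number $\max_Et$ is a $0'$-computable real.
\end{lemma}

\begin{proof}
\emph{Reduction to one minimum.} Pointwise, multiplication by $r\ge0$ commutes with $\max$ and $\min$, multiplication by $r<0$ interchanges them, addition distributes over both (for instance $\max(\alpha,\beta)+\gamma=\max(\alpha+\gamma,\beta+\gamma)$), and $\max$ and $\min$ distribute over each other. So $t$ can be rewritten effectively as $\max_\alpha\min_\beta f_{\alpha\beta}$, with finitely many $f_{\alpha\beta}\in B+\mathbb{Q}e$, and $\max_Et=\max_\alpha\max_E\min_\beta f_{\alpha\beta}$. It therefore suffices to compute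
\[
\Theta=\Theta(f_1,\dots,f_k)=\max_E\min_jf_j
\]
for $f_j\in B+\mathbb{Q}e$. Replacing each $f_j$ by $f_j'$ changes $\Theta$ by at most $\max_j\|f_j-f_j'\|$. Replacing $x+re$ by $x+ru_l$ costs at most $|r|\delta_l$, so we may assume $f_j\in B$.

\emph{The test.} Compute a rational $R\ge\max_j\|f_j\|+1$; then $|\Theta|\le R-1$. Let $n$ be so large that $\gamma=2R\delta_n$ satisfies $4\gamma<1$, and find $u_n$ with $0'$. For $x\in B$ put $m(x)=\|x+2Ru_n\|-2R$. This is a computable real given $u_n$, and by Lemma~\ref{lem:embed}
\begin{equation}\label{eq:m}
|m(x)-M(x)|\le\gamma\qquad\text{whenever }\|x\|\le2R .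
\end{equation}
For rational $c$ let $Q(c)$ be the $\Sigma^0_1$ statement
\[
\exists h\in B:\quad \|h\|<R,\qquad m(h-f_j)<0\ \text{ for all } j,\qquad m(h)>c .
\]
If $\|h\|<R$, then \eqref{eq:m} applies to $h$ and to each $h-f_j$.

\emph{If $Q(c)$ holds, then $\Theta>c-2\gamma$.} For a witness $h$ we have $h-f_j<\gamma$ on $E$ and $\max_Eh>c-\gamma$. At a maximum point of $h$, every $f_j$ exceeds $c-2\gamma$.

\emph{If $\Theta>c+4\gamma$, then $Q(c)$ holds.} Since $X=C(E)$ by Lemma~\ref{lem:CE}, there is $h\in B$ within $\frac12\gamma$ of $\min_jf_j-2\gamma$. Then $\|h\|\le R-1+\frac52\gamma<R$. Also $h-f_j\le-\frac32\gamma$ on $E$, so $m(h-f_j)\le-\frac12\gamma<0$. Finally $M(h)\ge\Theta-\frac52\gamma$, so $m(h)\ge\Theta-\frac72\gamma>c$.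

\emph{Locating $\Theta$.} Since $\Theta\ge-R+1>-R+4\gamma$, the statement $Q(-R)$ is true. Since $\Theta\le R-1<R-2\gamma$, the statement $Q(R)$ is false. The points $-R+s\gamma$ for $s=0,\dots,2^{n-2}$ run from $-R$ to $R$, so $0'$ finds among them a point $c$ with $Q(c)$ true and $Q(c+\gamma)$ false. Then $c-2\gamma<\Theta\le c+5\gamma$. As $n\to\infty$ with $R$ fixed, $\gamma\to0$.
\end{proof}

\section{Recognizing the arc}\label{sec:arc}

A \emph{continuum} is a nonempty compact connected metrizable space; it is \emph{nondegenerate} if it has more than one point. A point $x$ of a continuum $E$ is a \emph{non-cut point} if $E\setminus\{x\}$ is connected. By classical theorems of R.~L.~Moore, a nondegenerate continuum has at least two non-cut points, and one with exactly two non-cut points is homeomorphic to $[0,1]$; see \cite[Ch.~VI]{Nadler} or \cite[\S28]{Willard}. This characterization quantifies over points of $E$. We first replace it by one that speaks only of finite families and single functions at each scale.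

\begin{proposition}\label{prop:arc}
Let $(E,d)$ be a nondegenerate continuum such that for every $\zeta>0$:
\begin{itemize}
\item[(1)] $E$ is a finite union of closed connected sets of diameter at most $\zeta$;
\item[(2)] there is a continuous $p\colon E\to\mathbb{R}$ all of whose fibers have diameter at most $\zeta$.
\end{itemize}
Then $E$ is homeomorphic to $[0,1]$.
\end{proposition}

Neither hypothesis can be dropped. The unit circle satisfies (1) but not (2): the function $p(x)-p(-x)$ is odd, so it vanishes somewhere, and some fiber has diameter $2$. The $\sin(1/x)$ continuum
\[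
\{(x,\sin(1/x)):0<x\le1\}\cup(\{0\}\times[-1,1])
\]
satisfies (2): if $\sin(1/x_0)=1$, put $p(x,y)=y$ for $x\le x_0$ and $p(x,y)=1+x-x_0$ for $x\ge x_0$; the fibers have diameter at most $x_0$. But a connected subset of diameter less than $1$ containing $(0,0)$ stays in the strip $|y|<1$, so it cannot cross any of the lines $x=x_0$ and lies in the vertical segment. Thus $(0,0)$ has no small connected neighborhood, and the space is not an arc.

\begin{proof}
\emph{Components of open sets are open.} Let $x\in E$, $\zeta>0$, and let $E=\bigcup_\nu D_\nu$ as in (1). The union of the $D_\nu$ that contain $x$ is connected, has diameter at most $2\zeta$, and contains the open set $E\setminus\bigcup_{x\notin D_\nu}D_\nu$, which contains $x$. So every point has arbitrarily small connected neighborhoods. If $U$ is open, $C$ is a component of $U$ and $x\in C$, then a connected neighborhood of $x$ inside $U$ lies in $C$. So $C$ is open.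

\emph{There are no three distinct non-cut points.} Suppose $a,b,c$ are such points. We first join $a$ to $c$ by a compact connected set avoiding $b$. For $x\ne b$ let $U_x$ be the component of $x$ in the open ball of radius $d(x,b)/2$ about $x$. It is open and connected, and its closure avoids $b$. Call $y\in E\setminus\{b\}$ \emph{reachable} if there is a finite chain of sets $U_x$, consecutive ones meeting, the first containing $a$ and the last containing $y$. Each $U_x$ consists either of reachable points only or of non-reachable points only, so both kinds of points form open sets. Since $E\setminus\{b\}$ is connected and $a$ is reachable, so is $c$. The union of the closures of the sets in a chain from $a$ to $c$ is a compact connected set $C_b\subseteq E\setminus\{b\}$ containing $a$ and $c$. The same construction gives $C_a\ni b,c$ avoiding $a$ and $C_c\ni a,b$ avoiding $c$.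

Let $0<\zeta<\min(d(a,C_a),d(b,C_b),d(c,C_c))$ and take $p$ as in (2). One of the numbers $p(a),p(b),p(c)$ lies weakly between the other two, and by symmetry we may assume it is $p(b)$. The set $p(C_b)$ is an interval containing $p(a)$ and $p(c)$, so $p(y)=p(b)$ for some $y\in C_b$. Then $d(y,b)\le\zeta<d(b,C_b)$, a contradiction.

So $E$ has exactly two non-cut points, and Moore's theorems finish the proof.
\end{proof}

We now express (1) and (2) through terms. One function $p\in B$ serves for both: its preimages of short intervals should be small and connected. When $E=[0,1]$, however, $B$ contains only approximations of the identity, and their preimages of intervals may be disconnected near the ends. So we use two families and ask only that each smaller set lie in one component of the larger. For $p\in B$, $N\ge1$ and $0\le\nu<N$ put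
\[
L_\nu=\Big\{x\in E:\tfrac{\nu-1}{N}\le p(x)\le\tfrac{\nu+2}{N}\Big\},\qquad
O_\nu=\Big\{x\in E:\tfrac{\nu}{N}-\tfrac1{4N}<p(x)<\tfrac{\nu+1}{N}+\tfrac1{4N}\Big\}.
\]
Then $O_\nu\subseteq L_\nu$. The larger set is closed and the smaller one is open, so that ``a strict inequality holds everywhere on $L_\nu$'' and ``a strict inequality holds somewhere on $O_\nu$'' can both be confirmed by a finite computation. Smallness is measured by finitely many test functions, since no metric on $E$ is given.
\begin{itemize}
\item[(C4)] For every finite $F\subset B$ and rational $\eta>0$ there are $N\ge1$ and $p\in B$ such that: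
\begin{itemize}
\item[(a)] $-\frac1{4N}<p<1+\frac1{4N}$ on $E$;
\item[(b)] for all $\nu<N$ and $f\in F$ there is $c\in\mathbb{Q}$ with $|f-c|<\eta$ on $L_\nu$;
\item[(c)] for no $\nu<N$ is there $q\in B$ with $|q|>1$ on $L_\nu$ such that $q>0$ somewhere on $O_\nu$ and $q<0$ somewhere on $O_\nu$.
\end{itemize}
\item[(C5)] There is $f\in B$ with $M(f)+M(-f)>0$.
\end{itemize}
Condition (C5) says that some $f\in B$ is not constant on $E$; it excludes $X=\mathbb{R}$.

\begin{lemma}\label{lem:complexity}
On $A_3$, condition \textup{(C4)} is $\Pi^0_4$ and \textup{(C5)} is $\Sigma_1(0')$.
\end{lemma}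

\begin{proof}
By Lemma~\ref{lem:theta}, the statements $\max_Et<0$ and $\max_Et>0$ are $\Sigma_1(0')$ on $A_3$ for terms $t$. This covers (C5), and also (a), which says $\max_E(p-1-\frac1{4N})<0$ and $\max_E(-p-\frac1{4N})<0$. Let $w_\nu=\max(\frac{\nu-1}N-p,\ p-\frac{\nu+2}N,\ 0)$, a term with $w_\nu\ge0$ and $L_\nu=\{w_\nu=0\}$. For continuous $G$ on $E$,
\[
G<0\text{ on }L_\nu\iff\exists m\in\mathbb{N}\ \ \max_E(G-mw_\nu)<0 .
\]
Indeed, the compact sets $\{G-mw_\nu\ge0\}$ decrease in $m$ and have intersection $L_\nu\cap\{G\ge0\}$, so this intersection is empty if and only if one of them is. With $G=|f-c|-\eta$ and $G=1-|q|$, where $|t|=\max(t,-t)$, we see that (b) and ``$|q|>1$ on $L_\nu$'' are $\Sigma_1(0')$. The statement ``$q>0$ somewhere on $O_\nu$'' is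
\[
\max_E\min\Big(q,\ p-\tfrac\nu N+\tfrac1{4N},\ \tfrac{\nu+1}N+\tfrac1{4N}-p\Big)>0,
\]
and ``$q<0$ somewhere on $O_\nu$'' is the same with $-q$. So (c) is the negation of a $\Sigma_1(0')$ statement. Thus (C4) has the form $\forall\exists(\Sigma_1(0')\wedge\Pi_1(0'))$, which is $\Pi_3(0')=\Pi^0_4$.
\end{proof}

\begin{lemma}\label{lem:necessary}
If $i\in I$, then \textup{(C4)} and \textup{(C5)} hold.
\end{lemma}

\begin{proof}
Identify $X=C[0,1]$, $e=1$, $E=[0,1]$ by Lemma~\ref{lem:identify}, and let $\mathrm{id}$ be the identity function. An element of $B$ within $\frac14$ of $\mathrm{id}$ is not constant, which gives (C5). Given $F$ and $\eta$, choose $N$ such that $|f(x)-f(y)|<\eta/2$ for $f\in F$ and $|x-y|\le4/N$, and choose $p\in B$ with $\|p-\mathrm{id}\|<\frac1{8N}$. Then (a) holds. The set $L_\nu$ lies in the interval $(\frac{\nu-1}N-\frac1{8N},\frac{\nu+2}N+\frac1{8N})$, of length less than $4/N$, so (b) holds with $c$ a rational within $\eta/2$ of some value of $f$ on $L_\nu$ (any $c$ if $L_\nu=\emptyset$). For (c) let $J_\nu=(\frac\nu N-\frac3{8N},\frac{\nu+1}N+\frac3{8N})\cap[0,1]$. Since $|p(x)-x|<\frac1{8N}$, points of $O_\nu$ lie in $J_\nu$, and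 on $J_\nu$ we have $\frac\nu N-\frac1{2N}<p<\frac{\nu+1}N+\frac1{2N}$, so $J_\nu\subseteq L_\nu$. A function $q$ with $|q|>1$ on $L_\nu$ has no zero on the interval $J_\nu$, so it has constant sign on $J_\nu\supseteq O_\nu$.
\end{proof}

\begin{lemma}\label{lem:sufficient}
If $i\in A_3$ satisfies \textup{(C4)} and \textup{(C5)}, then $i\in I$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:CE}, $X=C(E)$ and $E$ is a continuum, nondegenerate by (C5). Fix a metric $d$ on $E$ and $\zeta>0$. We verify (1) and (2) of Proposition~\ref{prop:arc}; then $E\cong[0,1]$ and $X\cong C[0,1]$.

\emph{Test functions for the scale $\zeta$.} Being dense in $C(E)$, the set $B$ separates points. So the compact set $\{(x,y):d(x,y)\ge\zeta\}$ is covered by finitely many open sets $\{(x,y):|f(x)-f(y)|>2\eta_f\}$ with $f$ in a finite $F\subset B$ and rational $\eta_f>0$. Let $\eta=\min_f\eta_f$ (take $F=\emptyset$, $\eta=1$ if the compact set is empty). If $|f(x)-f(y)|\le2\eta$ for all $f\in F$, then $d(x,y)<\zeta$. Take $N$ and $p$ from (C4). By (b), each $L_\nu$ has diameter at most $\zeta$.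

\emph{Fibers.} The intervals $(\frac\nu N-\frac1{4N},\frac{\nu+1}N+\frac1{4N})$, $\nu<N$, cover $(-\frac1{4N},1+\frac1{4N})$. So by (a) every fiber of $p$ lies in some $O_\nu\subseteq L_\nu$. This gives (2), and it shows that the $O_\nu$ cover $E$.

\emph{Connected pieces.} Let $O_\nu\ne\emptyset$. We claim that $O_\nu$ lies in one component $D_\nu$ of $L_\nu$. In a compact Hausdorff space, two points in different components are separated by a partition into two closed sets. So if the claim fails, $L_\nu=D\sqcup D'$ with $D,D'$ closed and both meeting $O_\nu$. By the Tietze extension theorem some continuous function on $E$ equals $2$ on $D$ and $-2$ on $D'$. An element $q\in B$ within $\frac12$ of it has $|q|\ge\frac32$ on $L_\nu$ and takes both signs on $O_\nu$, contrary to (c). The sets $D_\nu$ are closed, connected, of diameter at most $\zeta$, and they cover $E$. This gives (1).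
\end{proof}

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:main}]
We saw $I\subseteq A$ in Section~\ref{sec:units}. By Lemmas~\ref{lem:identify}, \ref{lem:necessary} and~\ref{lem:sufficient}, $I$ is the set of valid indices satisfying (C1)--(C5). Validity is $\Pi^0_2$, (C1) and (C2) are $\Pi^0_3$ on valid indices, (C3) is $\Pi^0_4$ on $A$, and (C4) and (C5) are $\Pi^0_4$ on $A_3$ by Lemma~\ref{lem:complexity}. By the convention of Section~\ref{sec:conventions}, the conjunction defines $I$, so $I\in\Pi^0_4$.
\end{proof}

\section{The hairpin construction}\label{sec:construction}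

\subsection*{A normal form for $\Pi^0_4$ sets}
Let $Y\in\Pi^0_4$, so that $j\in Y$ is equivalent to $\forall k\,\exists m$ followed by a $\Pi^0_2$ statement. Let $W_0,W_1,\dots$ be the standard list of computably enumerable sets, each enumerated in stages. Since $\{e:W_e\text{ is infinite}\}$ is $\Pi^0_2$-complete, there is a computable $\xi$ with
\[
j\in Y\iff\forall k\,\exists m\ \big(W_{\xi(j,k,m)}\text{ is infinite}\big).
\]
Let $c_{j,k}(s)$ be the least $m\le s$ such that $W_{\xi(j,k,m)}$ receives a new element at stage $s$, and let $c_{j,k}(s)=s$ if there is none. If $W_{\xi(j,k,m)}$ is infinite, then $c_{j,k}(s)\le m$ for infinitely many $s$. Conversely, if $c_{j,k}(s)=m$ for infinitely many $s$, then $W_{\xi(j,k,m)}$ receives a new element at each such stage $s>m$. Therefore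
\begin{equation}\label{eq:liminf}
j\in Y\iff\forall k\ \ \liminf_sc_{j,k}(s)<\infty ,
\end{equation}
and $j\notin Y$ means that $c_{j,k}(s)\to\infty$ for some $k$.

\subsection*{One block}
Fix a computable $c\colon\mathbb{N}\to\mathbb{N}$. We want a space of functions that is $C$ of an arc if $\liminf c$ is finite, and that looks like $C$ of the $\sin(1/x)$ continuum if $c\to\infty$. The difficulty is that a norm, once declared, cannot be changed. We may add a hairpin running along a fixed segment, the bar, at no cost, by letting every function built so far take the same values on the hairpin as on the bar. When $c$ later tells us to remove the hairpin, its points cannot be deleted, because newer functions may attain their norms there. Instead we keep the points and change the order, moving each point into the bar next to the point it was copied from. The norm is a supremum over the set of points and does not depend on the order; the order only determines how functions are extended to points added later.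

We build finite linear orders $(P_s,<_s)$ with $P_s\subseteq P_{s+1}$ as sets. The set $P_s$ contains points $a,o,w,z$. The \emph{bar} is $\{p:p\ge o\}$. Below $o$ there is a \emph{stack} of \emph{hairpins} $H^0<H^1<\dots<H^{h_s-1}$, which are disjoint order-intervals; $H^l$ is in \emph{position} $l$. Each hairpin point $p$ has a \emph{twin} $\tau(p)$, a bar point different from $z$, fixed when $p$ is created. The remaining points are \emph{base points}. See Figure~\ref{fig:hairpins}. We start with $P_0=\{a<o<w<z\}$ and an empty stack. Stage $s$ turns $P_s$ into $P_{s+1}$ in three steps.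
\begin{itemize}
\item[\textbf{Pop.}] If $c(s)<h_s$, \emph{kill} all $H^l$ with $l\ge c(s)$: each of their points $p$ becomes a bar point and is placed after $\tau(p)$ and before the successor of $\tau(p)$ in the old bar. Points with the same twin keep their previous relative order. All relations between points that are not moved are unchanged.
\item[\textbf{Midpoints.}] Between any two consecutive points $p<q$ add a new point $p*q$. If $p,q$ are bar points, it is a bar point. If $p,q$ lie in the same hairpin, it belongs to that hairpin, and its twin is the smaller of $\tau(p),\tau(q)$. Otherwise it is a base point.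
\item[\textbf{Push.}] Let $o=y_0<\dots<y_d$ be the bar points other than $z$. Insert immediately before $o$ a new top hairpin $y_0'<\dots<y_d'<y_d''<\dots<y_0''$ with $\tau(y_l')=\tau(y_l'')=y_l$.
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[thick] (0,0)--(1.4,0)--(1.4,2.6)--(2.0,2.6)--(2.0,0)--(3.5,0)--(3.5,2.6)--(3.9,2.6)--(3.9,0)--(4.9,0)--(4.9,2.6)--(5.15,2.6)--(5.15,0)--(6.2,0);
\draw[very thick] (6.2,0)--(6.2,3.2);
\draw[dashed] (1.0,1.5)--(6.2,1.5);
\fill (0,0) circle (2pt) node[below] {$a$};
\fill (6.2,0) circle (2pt) node[below] {$o$};
\fill (6.2,1.5) circle (2pt) node[right] {$w$};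
\fill (6.2,3.2) circle (2pt) node[right] {$z$};
\fill (1.4,0) circle (2pt) node[below] {$o'$};
\fill (1.4,1.5) circle (2pt) node[above left] {$w'$};
\fill (2.0,1.5) circle (2pt) node[above right] {$w''$};
\fill (2.0,0) circle (2pt) node[below] {$o''$};
\node at (1.7,2.9) {$H^0$};
\node at (3.7,2.9) {$H^1$};
\node at (5.02,2.9) {$H^2$};
\end{tikzpicture}
\caption{A block with three hairpins. The linear order follows the curve from $a$ through the hairpins $H^0,H^1,H^2$ to $o$, and then up the vertical bar to $z$. Each hairpin runs up along the bar and back; a hairpin point is drawn at about the height of its twin on the bar. Killing a hairpin moves its points horizontally into the bar.}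
\label{fig:hairpins}
\end{figure}

Thus $h_0=0$ and $h_{s+1}=\min(h_s,c(s))+1$. The relative order of two points changes only when one of them belongs to a hairpin that is being killed. In particular the order of the bar is stable. The point $a$ is always least, and $z$ is always greatest, because $z$ is never a twin. A hairpin is \emph{permanent} if it is never killed.

\begin{lemma}\label{lem:height}
Suppose $c(s)\ge l$ for all $s\ge s_0$. Then no hairpin in a position below $l$ is killed at a stage $s\ge s_0$, and $h_s\ge l+1$ for all large $s$.
\end{lemma}

\begin{proof}
Stage $s$ kills only positions at least $c(s)\ge l$. Also $h_{s+1}\ge\min(h_s,l)+1$ for $s\ge s_0$. So the height grows at every stage while it is at most $l$, and $h_s\ge l$ implies $h_{s+1}\ge l+1$.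
\end{proof}

A real function $f$ on $P_s$ \emph{extends canonically} to $P_{s+1}$ by $f(p*q)=\frac12(f(p)+f(q))$ in the Midpoints step and $f(y')=f(y'')=f(y)$ in the Push step. Every new value is an average of old values, so the extension is linear, sends nonnegative functions to nonnegative functions, and preserves constants, rationality of values and the supremum norm. Iterating, $f$ extends to $P=\bigcup_sP_s$. Let $X_s\subset\ell_\infty(P)$ be the set of extensions of functions on $P_s$. Then $X_s\subseteq X_{s+1}$.

\begin{example}\label{ex:stages}
Let $f_0\in X_0$ be $1$ at $w$ and $0$ at $a,o,z$. At stage $0$ nothing is popped, the midpoints $a*o$, $o*w$, $w*z$ are added, and a hairpin $H^0$ with eight points is pushed. Along $P_1$ the values of $f_0$ are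
\[
0,0\ \big|\ 0,\tfrac12,1,\tfrac12,\tfrac12,1,\tfrac12,0\ \big|\ 0,\tfrac12,1,\tfrac12,0
\qquad(\text{base}\mid H^0\mid\text{bar}).
\]
If $c(1)=0$, the Pop step of stage $1$ turns the bar values into $0,0,0,\frac12,\frac12,\frac12,1,1,1,\frac12,\frac12,\frac12,0$, and $f_0$ again has a single bump. If instead $c(s)=s$ for all $s$, then $h_s=s$, nothing is ever killed, and $f_0$ climbs from $0$ to $1$ on each of infinitely many hairpins. Finally, suppose $H^0$ survives stage $1$ and is killed at stage $2$. It then has four points with twin $o*w$, with values $\frac12,\frac34,\frac34,\frac12$, and they are all placed right after $o*w$. So folding can create new oscillation. Lemma~\ref{lem:cells} shows that it stays within the range of values at nearby older points.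
\end{example}

\subsection*{Gluing the blocks}
One block decides whether one $\liminf$ is finite. For the quantifier $\forall k$ in \eqref{eq:liminf} we place infinitely many blocks end to end, shrinking to a point. Fix $j$ and run the construction with $c=c_{j,k}$ for each $k$, obtaining $P^{(k)}$, $P^{(k)}_s$, $X^{(k)}_s$, $a_k$, $o_k$, $w_k$, $z_k$. Let $B^j$ be the $\mathbb{Q}$-vector space of sequences $f=(f_k)_{k\in\mathbb{N}}$ such that
\begin{itemize}
\item each $f_k\in\bigcup_sX^{(k)}_s$ is rational-valued;
\item $f_k(z_k)=f_{k+1}(a_{k+1})$ for all $k$;
\item there are $n$ and $\lambda\in\mathbb{Q}$ with $f_k\equiv\lambda$ for all $k\ge n$.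
\end{itemize}
We regard $f$ as a function on $\Omega=\bigsqcup_kP^{(k)}$ and give it the supremum norm.

An element is coded by $n,s,\lambda$ and the values of $f_k$ on $P^{(k)}_s$ for $k<n$. Finitely many codes can be brought to a common $n$ and $s$ by extending canonically, and they then become vectors in a space $\mathbb{Q}^D$ with the maximum norm. So equality, linear dependence and the (rational) norm are computable, uniformly in $j$. The space $B^j$ is infinite-dimensional: for each $k$ it contains the function that is $f_0$ of Example~\ref{ex:stages} on block $k$ and $0$ on the other blocks. Listing all codes and keeping those that are independent of the ones kept before gives a basis, hence a computable linear bijection $\mathbb{Q}^{(\omega)}\to B^j$, uniformly in $j$. Pulling back the norm gives a program for a norm on $\mathbb{Q}^{(\omega)}$, and from it we compute a valid index $\iota(j)$ with $\overline{B_{\iota(j)}}\cong\overline{B^j}$. By \eqref{eq:liminf}, the lower bound in Theorem~\ref{thm:main} follows from Propositions~\ref{prop:finite} and~\ref{prop:infinite} below.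

\section{Finite lower limits give the arc}\label{sec:finite}

Consider one block, with $\liminf_sc(s)=m<\infty$. By Lemma~\ref{lem:height} with $l=m$ there is $s_1$ such that $c(s)\ge m$ and $h_s\ge m+1$ for all $s\ge s_1$. Let $t_1<t_2<\dots$ be the stages $t\ge s_1$ with $c(t)=m$. After the Pop step of stage $t_n$ exactly $m$ hairpins remain, and they are permanent. Let $Q_n$ be the set $P_{t_n}$ with the order after the Pop step of stage $t_n$, and let $Q_n^+$ be the ordered set after the Midpoints step of that stage. Points of $Q_n^+$ lie in the bar, the base or permanent hairpins, so their relative order never changes again. Hence $Q_n\subset Q_n^+\subseteq Q_{n+1}$ as ordered sets, and $P=\bigcup_nQ_n$ receives a \emph{final order} $<$.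

A function on $Q_n^+$ extends canonically to $P$, starting from the Push step of stage $t_n$, and the extension lies in $X_{t_n+1}$. The key fact is that in the final order this extension interpolates.

\begin{lemma}\label{lem:cells}
Let $R=Q_n^+$ and let $g\colon R\to\mathbb{R}$ be extended canonically to $P$. If $r<r'$ are consecutive in $R$ and $p\in P$ satisfies $r\le p\le r'$ in the final order, then $g(p)$ lies between $g(r)$ and $g(r')$.
\end{lemma}

\begin{proof}
Write $\operatorname{conv}\{\alpha,\beta\}$ for the closed interval with ends $\alpha,\beta$. Let $o=r_0<\dots<r_L=z$ be the bar points of $R$, put $C_\nu=\operatorname{conv}\{g(r_\nu),g(r_{\nu+1})\}$ for $\nu<L$, and let $\rho$ be the predecessor of $o$ in $R$. Call a hairpin \emph{new} if it is pushed at stage $t_n$ or later. New hairpins are inserted immediately before $o$, so they lie between $\rho$ and $o$. All other hairpins that exist from now on are permanent.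

A point of a new hairpin may later be moved into the bar, so its value must be controlled by the place where it would land. For a bar point $y\ne z$ let $\nu(y)$ be the number $\nu$ with $r_\nu\le y<r_{\nu+1}$, and for a point $p$ of a new hairpin let $\nu(p)=\nu(\tau(p))$. Since the bar order is stable and twins are fixed, these numbers do not change while $y$ is in the bar and $p$ in its hairpin. We show that the following hold after every step, from the Midpoints step of stage $t_n$ on; intervals refer to the current order.
\begin{itemize}
\item[(i)] Bar points in $[r_\nu,r_{\nu+1}]$ have $g$-value in $C_\nu$.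
\item[(ii)] Every point $p$ of a new hairpin has $g(p)\in C_{\nu(p)}$. If $p,q$ are consecutive points of a new hairpin and $\nu=\min(\nu(p),\nu(q))$, then $g(p),g(q)\in C_\nu$. The first and the last point of a new hairpin have $g$-value $g(o)$.
\item[(iii)] If $r<r'\le o$ are consecutive in $R$, then all points of $[r,r']$ not in new hairpins have $g$-value in $\operatorname{conv}\{g(r),g(r')\}$.
\end{itemize}
At the start the current set is $R$ and there are no new hairpins, so all three hold.

\emph{Push.} Only the new hairpin is added, so (i) and (iii) are unaffected. Let $y_0<\dots<y_d$ be the bar points other than $z$. The copies of $y_l$ have value $g(y_l)\in C_{\nu(y_l)}$ by (i). For consecutive copies of $y_l$ and $y_{l+1}$, on either strand, the minimum is $\nu=\nu(y_l)$. Since $y_l<r_{\nu+1}$ and $y_{l+1}$ is the successor of $y_l$ in the bar, $y_{l+1}\le r_{\nu+1}$. So both $y_l$ and $y_{l+1}$ lie in $[r_\nu,r_{\nu+1}]$, and both values are in $C_\nu$ by (i). The pair $y_d',y_d''$ has one twin and one value. The first and last points are copies of $y_0=o$.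

\emph{Pop.} Only new hairpins are killed. A killed point $p$ with $\nu=\nu(p)$ is placed after $\tau(p)\in[r_\nu,r_{\nu+1})$ and before the successor of $\tau(p)$ in the old bar, which is at most $r_{\nu+1}$. So $p$ lands in $(r_\nu,r_{\nu+1})$, and $g(p)\in C_\nu$ by (ii). Thus (i) persists. The surviving hairpins are unchanged, so (ii) persists. No point is added at or below $o$, so (iii) persists.

\emph{Midpoints.} Let $p<q$ be consecutive. Since all points of $R$ are present, if $p*q$ lies between consecutive points $r<r'$ of $R$ that are both at most $o$ or both at least $o$, then $r\le p<q\le r'$. For (i), a new bar point in $[r_\nu,r_{\nu+1}]$ is thus the midpoint of two bar points of this interval, and $C_\nu$ is convex. For (ii), let $p,q$ lie in a new hairpin and $\nu=\min(\nu(p),\nu(q))$. The twin of $p*q$ is the smaller twin, so $\nu(p*q)=\nu$, and $g(p*q)\in C_\nu$ because $g(p),g(q)\in C_\nu$. For each of the new consecutive pairs $p,\,p*q$ and $p*q,\,q$ the minimum is again $\nu$, and all three values lie in $C_\nu$. First and last points of hairpins stay the same. For (iii), if $r'\ne o$, then no new hairpin meets $[r,r']$, and a new point of $[r,r']$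 is the midpoint of two points covered by (iii). It remains to take $(r,r')=(\rho,o)$ and $p,q\in[\rho,o]$ not in a common new hairpin. If $p$ lies in a new hairpin, then it is the last point of that hairpin, because hairpins are order-intervals and $q$ is outside; so $g(p)=g(o)$. Otherwise $g(p)\in\operatorname{conv}\{g(\rho),g(o)\}$ by (iii). The same holds for $q$, with ``first'' in place of ``last''. Hence $g(p*q)\in\operatorname{conv}\{g(\rho),g(o)\}$.

Now let $r\le p\le r'$ be as in the lemma and choose $n'>n$ with $p\in Q_{n'}$. After the Pop step of stage $t_{n'}$ there are no new hairpins, and the current order agrees with the final order. Since $o\in R$, either $r\ge o$ and (i) applies to $p$, or $r'\le o$ and (iii) applies.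
\end{proof}

The final order on $P$ is countable, has end points $a$ and $z$, and is dense, since two points of $Q_n$ have a point of $Q_n^+$ strictly between them. By Cantor's theorem any two countable dense linear orders with end points are isomorphic. So for any $\alpha<\beta$ there is an order isomorphism $\theta$ of $P$ onto a dense subset of $[\alpha,\beta]$ with $\theta(a)=\alpha$ and $\theta(z)=\beta$.

\begin{lemma}\label{lem:continuous}
For every $f\in\bigcup_sX_s$ the function $f\circ\theta^{-1}$ extends to $\hat f\in C[\alpha,\beta]$ with $\|\hat f\|=\|f\|$.
\end{lemma}

\begin{proof}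
Fix $n_0$ with $f\in X_{t_{n_0}}$. For $n\ge n_0$ let $\Delta_n$ be the largest value of $|f(p)-f(q)|$ over consecutive points $p,q$ of $Q_n$. Since $f\in X_{t_n}$, its values at the midpoints added at stage $t_n$ are averages, so over consecutive points of $Q_n^+$ the largest difference is $\frac12\Delta_n$. Moreover $f$ is the canonical extension of its restriction to $Q_n^+$. By Lemma~\ref{lem:cells}, any two values of $f$ on $[r,r']$ differ by at most $\frac12\Delta_n$ when $r<r'$ are consecutive in $Q_n^+$. Consecutive points of $Q_{n+1}\supseteq Q_n^+$ lie in one such interval, so $\Delta_{n+1}\le\frac12\Delta_n$ and $\Delta_n\to0$. Two points of $\theta(P)$ closer than the smallest gap of $\theta(Q_n^+)$ lie in the same interval $[\theta(r),\theta(r')]$ or in adjacent ones, so their values under $f\circ\theta^{-1}$ differ by at most $\Delta_n$. Thus $f\circ\theta^{-1}$ is uniformly continuous on a dense subset of $[\alpha,\beta]$, and its continuous extension has the same supremum norm.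
\end{proof}

\begin{proposition}\label{prop:finite}
If $\liminf_sc_{j,k}(s)<\infty$ for all $k$, then $\overline{B^j}\cong C[0,1]$.
\end{proposition}

\begin{proof}
Let $\alpha_k=1-2^{-k}$ and let $\theta_k$ be a map as above from $P^{(k)}$ into $[\alpha_k,\alpha_{k+1}]$. For $f\in B^j$ let $\Psi f$ equal $\hat f_k$ on $[\alpha_k,\alpha_{k+1}]$ for each $k$, and let $\Psi f(1)=\lambda$, the eventual constant value of $f$. The condition $f_k(z_k)=f_{k+1}(a_{k+1})$ makes $\Psi f$ well defined and continuous at $\alpha_{k+1}$, and $\Psi f$ is constant near $1$. By Lemma~\ref{lem:continuous}, $\Psi\colon B^j\to C[0,1]$ is a $\mathbb{Q}$-linear map that preserves norms. It extends to a linear isometric embedding of $\overline{B^j}$ with closed range, so it suffices to show that $\Psi(B^j)$ is dense.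

Let $F\in C[0,1]$ and $\varepsilon>0$. Choose $n$ with $\|F-F'\|\le\varepsilon$, where $F'(x)=F(\min(x,\alpha_n))$. Choose rationals $\lambda_k$ within $\varepsilon$ of $F'(\alpha_k)$ for $k\le n$, and put $f_k\equiv\lambda_n$ for $k\ge n$. Let $k<n$. The finite sets $\theta_k(Q^+_{n'})$ of block $k$ increase with $n'$ and have dense union in $[\alpha_k,\alpha_{k+1}]$, so their largest gap tends to $0$. Take $R=Q_{n'}^+$ with $n'$ so large that any two values of $F'$ on $[\theta_k(r),\theta_k(r')]$ differ by at most $\varepsilon$ for consecutive $r<r'$ in $R$. Define $f_k$ on $R$ with rational values within $\varepsilon$ of $F'\circ\theta_k$, with $f_k(a_k)=\lambda_k$ and $f_k(z_k)=\lambda_{k+1}$, and extend canonically. Then $f=(f_k)\in B^j$. For $x\in[\theta_k(r),\theta_k(r')]$ both $f_k(r)$ and $f_k(r')$ are within $2\varepsilon$ of $F'(x)$, and $\hat f_k(x)$ lies between them by Lemma~\ref{lem:cells} and continuity. On $[\alpha_n,1]$ we have $|\Psi f-F'|=|\lambda_n-F'(\alpha_n)|\le\varepsilon$. Hence $\|\Psi f-F\|\le3\varepsilon$.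
\end{proof}

\section{An infinite limit rules out the arc}\label{sec:infinite}

\begin{proposition}\label{prop:infinite}
If $c_{j,k}(s)\to\infty$ as $s\to\infty$ for some $k$, then $\overline{B^j}\not\cong C[0,1]$.
\end{proposition}

An isomorphism onto $C[0,1]$ need not respect any order from the construction. The plan is to show that it nevertheless comes from a map of points $p\mapsto x_p\in[0,1]$, and that under this map each permanent hairpin fills an interval, of length bounded below, with no two intervals overlapping.

\begin{proof}
Identify $\overline{B^j}$ with the closure of $B^j$ in $\ell_\infty(\Omega)$, fix $k$ as in the hypothesis, and drop the index $k$ from $P^{(k)},P_s^{(k)},X_s^{(k)},a_k,o_k,w_k,z_k$. For a rational-valued function $g$ on $P_s$ that vanishes at $a$ and $z$, let $[g]\in B^j$ be its canonical extension on block $k$ and $0$ on all other blocks. Suppose $\Phi\colon\overline{B^j}\to C[0,1]$ is an isomorphism.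

\emph{Step 1: $\Phi$ is positive.} The constant $1\in B^j$ is a $0$-unit of $\overline{B^j}$, because $\max(\|1+g\|,\|1-g\|)=\sup_\Omega(1+|g|)=1+\|g\|$. So $\Phi(1)=\pm1$ by Lemma~\ref{lem:units}(c), and we may assume $\Phi(1)=1$. In both spaces $f\ge0$ if and only if $\big\|\,\|f\|\cdot1-f\,\big\|\le\|f\|$. Hence $f\ge0$ implies $\Phi f\ge0$.

\emph{Step 2: for each $p\in P\setminus\{a,z\}$ there is $x_p\in[0,1]$ with $f(p)=(\Phi f)(x_p)$ for all $f\in\overline{B^j}$.} The sets $K_f=\{x\in[0,1]:(\Phi f)(x)=f(p)\}$, $f\in B^j$, are closed; we show that finitely many of them have a common point. Let $f^1,\dots,f^n\in B^j$, choose $s$ with $p\in P_s$ and with the $k$-th components of all $f^l$ in $X_s$, and let $g=[1_{\{p\}}]$, the indicator function being taken on $P_s$. For $f=f^l$ we have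
\[
\pm\big(f-f(p)\cdot1\big)\le2\|f\|(1-g)\qquad\text{on }\Omega .
\]
Indeed, at $p$ both sides vanish, and at the other points of $P_s$ and on the other blocks the right side is $2\|f\|$. On block $k$ the difference of the two sides lies in $X_s$ and is nonnegative on $P_s$, hence on $P$. By Step 1, $|\Phi f-f(p)|\le2\|f\|(1-\Phi g)$ on $[0,1]$. Since $\Phi g\ge0$ and $\|\Phi g\|=\|g\|=1$, there is $x$ with $\Phi g(x)=1$, and this $x$ lies in all $K_{f^l}$. By compactness there is $x_p\in\bigcap_{f\in B^j}K_f$, and the identity passes to $\overline{B^j}$ by continuity.

\emph{Step 3: each permanent hairpin gives an interval.} By Lemma~\ref{lem:height}, for every $l$ the positions below $l$ are eventually occupied by hairpins that are never killed. So there are infinitely many permanent hairpins. Let $H$ be one, and let $o'<w'$ be the copies of $o$ and $w$ on its first strand. For $s$ with $o'\in P_s$ let $\Gamma_s(H)$ be the set of points of $P_s$ in $H$ from $o'$ to $w'$ inclusive, and let $\Gamma(H)=\bigcup_s\Gamma_s(H)$. As $H$ is a permanent order-interval, $\Gamma_{s+1}(H)$ consists of $\Gamma_s(H)$ and the midpoints of its consecutive points. For $f\in\overline{B^j}$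 let $\Delta_s(f)$ be the largest value of $|f(p)-f(q)|$ over consecutive $p,q\in\Gamma_s(H)$. If $f\in B^j$, then $\Delta_{s+1}(f)=\frac12\Delta_s(f)$ for large $s$. Since $|\Delta_s(f)-\Delta_s(f')|\le2\|f-f'\|$, we get $\Delta_s(f)\to0$ for all $f\in\overline{B^j}$. For $f=\Phi^{-1}(\mathrm{id})$ Step 2 gives $f(p)=x_p$, so the largest step $|x_p-x_q|$ along $\Gamma_s(H)$ tends to $0$.

Let $J_H$ be the closure of $\{x_p:p\in\Gamma(H)\}$. It is an interval. Otherwise there are $p,q\in\Gamma(H)$, a point $x$ with $x_p<x<x_q$, and $\gamma>0$ such that $(x-\gamma,x+\gamma)$ misses $J_H$. For every $s$ with $p,q\in\Gamma_s(H)$, walking from $p$ to $q$ through consecutive points of $\Gamma_s(H)$ we must cross this gap in one step of size at least $2\gamma$, which is impossible for large $s$.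

\emph{Step 4: the intervals are long.} Let $f_0=[1_{\{w\}}]$, the indicator function being taken on $P_0$. By uniform continuity there is $\delta>0$ with $|\Phi f_0(x)-\Phi f_0(y)|<1$ whenever $|x-y|<\delta$. For every permanent $H$, copies take the value of the original, so $\Phi f_0(x_{o'})=f_0(o)=0$ and $\Phi f_0(x_{w'})=f_0(w)=1$. Hence $J_H$ has length at least $\delta$, and $\delta$ does not depend on $H$.

\emph{Step 5: the intervals do not overlap.} Let $H\ne\tilde H$ be permanent, with $o',w'$ the end points of $\Gamma(H)$. Take $s$ such that $\Gamma_s(H)$ and $\Gamma_s(\tilde H)$ are defined and $\Gamma_s(H)$ has at least three points. Let $g=[1_T]$ with $T=\Gamma_s(H)\setminus\{o',w'\}\subset P_s$. Then $g=0$ on $\Gamma_s(\tilde H)$, hence on $\Gamma(\tilde H)$ by averaging, so $\Phi g=0$ on $J_{\tilde H}$ by Step 2 and continuity. On the other hand $g\ge0$, and $g>0$ on $\Gamma_t(H)\setminus\{o',w'\}$ for all $t\ge s$ by induction: of two consecutive points of $\Gamma_t(H)$ at least one is different from $o'$ and $w'$, so their midpoint has positive value. If $J_H\cap J_{\tilde H}$ contained a nonempty open interval $V$, then $V$ would contain infinitely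 many of the numbers $x_p$ with $p\in\Gamma(H)$, so some $x_p\in V$ with $p\notin\{o',w'\}$. Then $\Phi g(x_p)=g(p)>0$, although $x_p\in J_{\tilde H}$.

By Steps 3--5, $[0,1]$ contains infinitely many intervals of length at least $\delta$ with pairwise disjoint interiors, which is impossible.
\end{proof}

Propositions~\ref{prop:finite} and~\ref{prop:infinite} together with \eqref{eq:liminf} show that $j\in Y$ if and only if $\iota(j)\in I$. With the upper bound from Section~\ref{sec:arc}, this completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{FHMNT}
Johanna N.Y. Franklin, Rupert H\"olzl, Alexander Melnikov, Keng Meng Ng, Daniel Turetsky,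
\emph{Computable classifications of continuous, transducer, and regular functions},
arXiv:2010.09499 (2020).

\bibitem{Nadler}
Nadler, \emph{Continuum Theory}.

\bibitem{Willard}
Willard, \emph{General Topology}.

\end{thebibliography}
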